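\title{The two critical points of the orthant model coincide}

\begin{abstract}
In the orthant model on $\mathbb{Z}^d$ every vertex independently sends directed edges to its $d$ positive neighbors, with probability $p$, or to its $d$ negative neighbors, with probability $1-p$. Two critical values describe the set of vertices reachable from the origin: below $p_c$ this set is unbounded below along a coordinate axis, and above $\tilde p_c$ it is confined to a translate of a cone narrower than a half-space. We prove that $p_c=\tilde p_c$ for every $d\ge2$. More precisely, the critical value for the cone $\{x: x\cdot\mathbf{1}\ge\eta\|x\|_1\}$ is at most $\frac{1+\eta}{1-\eta}\,p_c$, it is a locally Lipschitz function of $\eta$, and above it the probability of leaving the cone translated by $-m\mathbf{1}$ decays exponentially in $m$. The main tool is a transport inequality: lowering $p$ from $p_0$ to $p_1$ stretches the negative part of a reachable point by the factor $p_0/p_1$ at almost no cost in probability.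
\end{abstract}

\section{The orthant model and its two critical points}\label{sec:intro}

Let $d\ge2$, let $e_1,\dots,e_d$ be the standard basis of $\mathbb{R}^d$, and let $p\in[0,1]$. Independently for each vertex $v\in\mathbb{Z}^d$ choose a type $\omega(v)\in\{+,-\}$, equal to $+$ with probability $p$ and to $-$ with probability $q=1-p$. A vertex of type $+$ has directed edges to $v+e_1,\dots,v+e_d$, and a vertex of type $-$ has directed edges to $v-e_1,\dots,v-e_d$. This random directed graph is the \emph{orthant model}, and $\mathbb{P}_p$ denotes its law. We write $v\longrightarrow w$ if there is a directed path from $v$ to $w$ (paths of length zero are allowed), and we study the forward cluster of the origin,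
\[
\mathcal{C}_0=\{w\in\mathbb{Z}^d: 0\longrightarrow w\}.
\]
Put $\mathbb{N}=\{1,2,\dots\}$ and $\mathbb{N}_0=\{0,1,2,\dots\}$. For $p=1$ the cluster is the orthant $\mathbb{N}_0^d$, and for $p=0$ it is $-\mathbb{N}_0^d$. For $p$ strictly between $0$ and $1$ the question is how far down the cluster reaches. There are two natural ways to ask it.

The first looks along one line. For $v\in\mathbb{Z}^d$ let
\[
L_v=\inf\{k\in\mathbb{Z}: v+ke_1\in\mathcal{C}_0\},\qquad
p_c=\sup\{p: L_0=-\infty\ \ \mathbb{P}_p\text{-a.s.}\}.
\]
The second looks at the global shape. Let $\mathbf{1}=e_1+\dots+e_d$, write $|x|=\|x\|_1$, and call $x\cdot\mathbf{1}$ the \emph{level} of $x$. For $0\le\eta\le1$ let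
\[
\mathcal{K}_\eta=\{x\in\mathbb{R}^d: x\cdot\mathbf{1}\ge\eta|x|\},
\]
\[
\tilde p_c(\eta)=\inf\bigl\{p:\mathbb{P}_p\bigl(\mathcal{C}_0\subset-m\mathbf{1}+\mathcal{K}_\eta\text{ for some }m\in\mathbb{N}\bigr)=1\bigr\}.
\]
The cone $\mathcal{K}_0$ is the half-space of nonnegative level, $\mathcal{K}_1$ is the positive orthant, and $\mathcal{K}_\eta$ shrinks as $\eta$ grows. Hence $\eta\mapsto\tilde p_c(\eta)$ is nondecreasing, and the limit
\[
\tilde p_c=\lim_{\eta\downarrow0}\tilde p_c(\eta)
\]
exists. To see what $\eta$ measures, let $x^+$ and $x^-$ be the coordinatewise positive and negative parts of $x$, so that $|x|=|x^+|+|x^-|$ and $x\cdot\mathbf{1}=|x^+|-|x^-|$, and put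
\[
\rho(\eta)=\frac{1+\eta}{1-\eta},\qquad -1<\eta<1 .
\]
The function $\rho$ is a continuous increasing bijection from $(-1,1)$ onto $(0,\infty)$ with $\rho(0)=1$, and
\begin{equation}\label{eq:rho}
x\cdot\mathbf{1}-\eta|x|=(1-\eta)\bigl(|x^+|-\rho(\eta)|x^-|\bigr).
\end{equation}
Thus $x\in\mathcal{K}_\eta$ means that every unit of negative part is paid for by at least $\rho(\eta)$ units of positive part.

The following facts are known: $0<p_c<1$; $p_c\le\tilde p_c$; $\tilde p_c(0)>0$; and $p_c^{\mathrm{OSP}}\le\tilde p_c(\eta)<1$ for $0<\eta<1$, where $p_c^{\mathrm{OSP}}$ is the critical parameter of oriented site percolation on the triangular lattice. The question whether $p_c=\tilde p_c$ is posed in \cite{Beekenkamp}. We answer it in the affirmative.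

\begin{theorem}\label{thm:main}
For $0<\eta<1$ we have $\tilde p_c(\eta)\le\rho(\eta)\,p_c$. Consequently $\tilde p_c=p_c$, and also $\tilde p_c(0)=p_c$.
\end{theorem}

\begin{theorem}\label{thm:strong}
\begin{enumerate}
\item[(a)] For $0\le\eta_1\le\eta_0<1$,
\[
\tilde p_c(\eta_1)\le\tilde p_c(\eta_0)\le\frac{\rho(\eta_0)}{\rho(\eta_1)}\,\tilde p_c(\eta_1).
\]
In particular $\tilde p_c(\cdot)$ is locally Lipschitz on $[0,1)$.
\item[(b)] For $0\le\eta<1$ and $p>\tilde p_c(\eta)$ there are $C,c>0$ with
\[
\mathbb{P}_p\bigl(\mathcal{C}_0\not\subset-m\mathbf{1}+\mathcal{K}_\eta\bigr)\le Ce^{-cm}\qquad\text{for all }m\in\mathbb{N}.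
\]
In particular, if $p>p_c$ this holds for every $\eta\in[0,1)$ with $\rho(\eta)p_c<p$, whereas for $0<p<p_c$ we have $L_0=-\infty$ almost surely.
\end{enumerate}
\end{theorem}

Since $\rho(\eta)\to1$ as $\eta\downarrow0$, every $p>p_c$ admits an $\eta>0$ with $\rho(\eta)p_c<p$, so the model passes at the single point $p_c$ from $L_0=-\infty$ to exponential confinement in a cone narrower than a half-space. The proofs use none of the known facts listed above; the inequality $p_c\le\tilde p_c$ is proved again on the way. Combined with the known bound $p_c^{\mathrm{OSP}}\le\tilde p_c(\eta)$, Theorem~\ref{thm:main} gives $p_c^{\mathrm{OSP}}\le p_c$.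

Here is a heuristic reason to expect equality. Imagine the lower boundary of the cluster as a surface with an asymptotic slope. It cannot slope downward when $p>p_c$. Indeed, suppose that points $z$ of very negative level are reached with probability bounded below. The same then holds for the cyclic permutations of $z$, and the sum of the $d$ permutations is $(z\cdot\mathbf{1})\mathbf{1}$, a point far down the diagonal; concatenating paths, the cluster should reach below every point of $\mathbb{Z}^d$. So between $p_c$ and $\tilde p_c$ the boundary would have to be asymptotically flat: inside a half-space, but inside no translate of $\mathcal{K}_\eta$ with $\eta>0$. A flat boundary is a marginal situation, and one expects any decrease of $p$ to tilt it downward, so that it can occur for one value of $p$ at most. The theorems quantify this tilt: when $p$ decreases from $p_0$ to $p_1$, the ratio $|z^+|/|z^-|$ along reachable directions is multiplied by $p_1/p_0$. By \eqref{eq:rho} this ratio is $\rho(\eta)$ on the boundary of $\mathcal{K}_\eta$, which explains the form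 of both bounds.

\section{The mechanism on a line}\label{sec:line}

The factor $p_0/p_1$ is already visible for $d=1$, where everything is explicit. We first recall the tool that turns a change of $p$ into a counting problem.

Call an event \emph{increasing} if it is preserved when vertices are changed from $+$ to $-$; its probability is then nondecreasing in $q$. Let $\omega^{x,\pm}$ be the configuration $\omega$ with the type of $x$ set to $\pm$. For an increasing event $E$, the vertex $x$ is \emph{pivotal} if $\omega^{x,-}\in E$ and $\omega^{x,+}\notin E$. \emph{Russo's formula} states that if $E$ is increasing and depends on finitely many vertices, then $\frac{d}{dq}\mathbb{P}_{1-q}(E)=\sum_x\mathbb{P}_{1-q}(x\text{ is pivotal})$. Pivotality of $x$ does not depend on $\omega(x)$, and $x$ is pivotal with $\omega(x)=+$ exactly when $\omega\notin E$ and $\omega^{x,-}\in E$. Multiplying by $1-q$ we get the form used below: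
\begin{equation}\label{eq:russo}
(1-q)\frac{d}{dq}\mathbb{P}_{1-q}(E)=\mathbb{E}_{1-q}\bigl[\#\{x:\omega\notin E,\ \omega^{x,-}\in E\}\bigr].
\end{equation}

Now let $d=1$. A path from $0$ runs in the direction given by $\omega(0)$ until it meets a vertex of the other type, and from then on it oscillates. So for $n\ge1$ the event $E_n=\{0\longrightarrow-n\}$ occurs if and only if $0,-1,\dots,-(n-1)$ all have type $-$, and $f_n(q):=\mathbb{P}_{1-q}(E_n)=q^n$. These functions satisfy
\begin{equation}\label{eq:line}
(1-q)f_{n+1}'\ \ge\ n\,(f_n-f_{n+1}),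
\end{equation}
since the left side is $(n+1)(1-q)q^n$ and the right side is $n(1-q)q^n$. What matters is a proof of \eqref{eq:line} that does not use the formula for $f_n$. Fix $t\in\{1,\dots,n\}$ and let $\zeta_t$ be obtained from $\omega$ by deleting the vertex $-t$ and closing the gap:
\[
\zeta_t(x)=\omega(x)\quad(x>-t),\qquad \zeta_t(x)=\omega(x-1)\quad(x\le-t).
\]
The types $\zeta_t(x)$ are read from distinct vertices of $\omega$, so $\zeta_t$ has the same law as $\omega$. If $\zeta_t\in E_n$, then in $\omega$ the vertices $0,\dots,-(t-1)$ and $-(t+1),\dots,-n$ have type $-$, and therefore $\omega^{-t,-}\in E_{n+1}$. Consequently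
\[
\mathbb{P}\bigl(\omega\notin E_{n+1},\ \omega^{-t,-}\in E_{n+1}\bigr)\ge\mathbb{P}(\zeta_t\in E_n)-\mathbb{P}(\omega\in E_{n+1})=f_n-f_{n+1}.
\]
Summing over the $n$ distinct vertices $-t$ and using \eqref{eq:russo} gives \eqref{eq:line}. In words: a path with $n$ down-steps offers $n$ places where one more down-step can be inserted at the price of changing one vertex, provided the environment beyond that place is translated by one unit.

With $p=p_0e^{-s}$ the operator $(1-q)\frac{d}{dq}$ becomes $\frac{d}{ds}$, and \eqref{eq:line} says that the reachable distance grows at least like a population in which each of the $n$ individuals splits at rate one. Such a population is multiplied by about $e^s=p_0/p_1$ when $p$ has dropped to $p_1$. So reaching distance about $np_0/p_1$ at parameter $p_1$ should be at least as likely as reaching distance $n$ at parameter $p_0$. On the line this is Bernoulli's inequality $(1-p_1)^{p_0/p_1}\ge1-p_0$. The largest admissible factor on the line is $\log(1-p_0)/\log(1-p_1)$, which is asymptotic to $p_0/p_1$ when $p_0$ and $p_1$ are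 small.

Three things stand in the way for $d\ge2$.
\begin{enumerate}
\item The events $\{0\longrightarrow z\}$ are not increasing, because changing a vertex from $+$ to $-$ removes edges. Section~\ref{sec:half} replaces the model by a monotone one with the same critical values.
\item The cut must be made along a set that the path leaves once and for all. A fixed half-space does not work, since a path can leave it by a down-step and come back by an up-step; after its return the translated path no longer matches the environment. Section~\ref{sec:transport} cuts along random sets, defined by the number of down-steps needed.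
\item The inequality transports the probability of reaching one given point, so it is useful only for points reached with probability bounded below. Section~\ref{sec:finite} shows that such points exist at all scales whenever confinement to a cone fails.
\end{enumerate}
Section~\ref{sec:proofs} assembles the proofs of the theorems.

\section{The half-orthant graph}\label{sec:half}

Both critical values depend only on how low the cluster reaches. This suggests allowing upward moves everywhere, which restores monotonicity. In the \emph{half-orthant graph} of $\omega$, an \emph{up-step} $v\to v+e_i$ is allowed from every vertex $v$, and a \emph{down-step} $v\to v-e_j$ is allowed if and only if $\omega(v)=-$. We write $x\rightsquigarrow y$ if there is a path from $x$ to $y$ in this graph, and $U_x=\{y:x\rightsquigarrow y\}$. Every edge of the orthant model is an edge of the half-orthant graph, so $\mathcal{C}_0\subset U_0$. A set $W\subset\mathbb{Z}^d$ is an \emph{up-set} if $W+\mathbb{N}_0^d\subset W$; each $U_x$ is an up-set. The events $\{x\rightsquigarrow y\}$ are increasing.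 If we realize all parameters at once, by letting $v$ have type $+$ when $\xi_v\le p$ for independent uniform variables $\xi_v$ on $[0,1]$, then $U_0$ decreases as $p$ increases.

We say that $\mathcal{C}_0$ is \emph{bounded in direction $i$} if $\inf\{k:v+ke_i\in\mathcal{C}_0\}>-\infty$ for all $v\in\mathbb{Z}^d$. Let $\mathcal{C}^\uparrow=\mathcal{C}_0+\mathbb{N}_0^d$ be the up-set generated by $\mathcal{C}_0$; it is contained in $U_0$. Let $\Omega_0$ be the event that on every line $v+\mathbb{Z}e_i$ there are vertices $v+ke_i$ of both types with $k$ arbitrarily negative. For $0<p<1$ we have $\mathbb{P}_p(\Omega_0)=1$, since there are countably many lines.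

\begin{lemma}\label{lem:reduction}
\begin{enumerate}
\item[(i)] For every $\omega$, every $0\le\eta\le1$ and $m\in\mathbb{N}$: if $\mathcal{C}_0\subset-m\mathbf{1}+\mathcal{K}_\eta$, then $U_0\subset-m\mathbf{1}+\mathcal{K}_\eta$.
\item[(ii)] For $\omega\in\Omega_0$: $L_0=-\infty$ if and only if $U_0=\mathbb{Z}^d$.
\end{enumerate}
\end{lemma}

\begin{proof}
The difficulty is that $U_0$ may take a down-step from a vertex of type $-$ that lies above $\mathcal{C}_0$ but not in it. Steps 1 and 2 show that such a step never leaves $\mathcal{C}^\uparrow$ when $\mathcal{C}_0$ is bounded in all directions; Step 3 treats the unbounded case.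

\emph{Step 1: if $\mathcal{C}_0$ is bounded in direction $i$, then $\mathcal{C}_0+\mathbb{N}_0e_i=\mathcal{C}^\uparrow$.} Let $x\in\mathcal{C}_0+\mathbb{N}_0e_i$. The line $x+\mathbb{Z}e_i$ contains a point of $\mathcal{C}_0$ at or below $x$, so its lowest point in $\mathcal{C}_0$ has the form $y=x-ke_i$ with $k\ge0$. We have $\omega(y)=+$, for otherwise $y-e_i\in\mathcal{C}_0$. Hence $y+e_j\in\mathcal{C}_0$ and $x+e_j=(y+e_j)+ke_i\in\mathcal{C}_0+\mathbb{N}_0e_i$ for every $j$. So $\mathcal{C}_0+\mathbb{N}_0e_i$ is an up-set that contains $\mathcal{C}_0$ and is contained in $\mathcal{C}^\uparrow$; it equals $\mathcal{C}^\uparrow$.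

\emph{Step 2: if $\mathcal{C}_0$ is bounded in all directions, then $U_0=\mathcal{C}^\uparrow$.} The set $\mathcal{C}^\uparrow$ contains $0$ and is closed under up-steps, so it suffices to show that it is closed under down-steps. Let $x\in\mathcal{C}^\uparrow$ with $\omega(x)=-$, and fix $j$. By Step 1 in direction $j$, $x=y+ke_j$ with $y\in\mathcal{C}_0$ and $k\ge0$. If $k\ge1$, then $x-e_j=y+(k-1)e_j\in\mathcal{C}^\uparrow$. If $k=0$, then $x\in\mathcal{C}_0$ and $x\to x-e_j$ is an edge of the orthant model, so $x-e_j\in\mathcal{C}_0$.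

\emph{Step 3: on $\Omega_0$, if $\mathcal{C}_0$ is not bounded in direction $i$, then $\inf\{k:v+ke_i\in\mathcal{C}_0\}=-\infty$ for every $v$.} Take a line $v+\mathbb{Z}e_i$ on which the infimum is $-\infty$, call $k$ the height of $v+ke_i$, and let $M>0$. Choose $k_-<-M$ with $\omega(v+k_-e_i)=-$, and then $k<k_-$ with $v+ke_i\in\mathcal{C}_0$. If this vertex has type $+$, walking up the line through vertices of type $+$ leads to the first vertex of type $-$ above it, whose height is at most $k_-$. If it has type $-$, walking down through vertices of type $-$ leads to the first vertex of type $+$ below it, which exists on $\Omega_0$. In both cases $\mathcal{C}_0$ contains a vertex of each type on the line at height below $-M$. For $j\ne i$ the first has an edge to the line $v+e_j+\mathbb{Z}e_i$ and the second to the line $v-e_j+\mathbb{Z}e_i$, at the same height. As $M$ was arbitrary, the infimum is $-\infty$ on all neighboring lines, and by induction on all parallel lines.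

\emph{Proof of (i).} Points of $-m\mathbf{1}+\mathcal{K}_\eta$ have level at least $-md$, and the level of $v+ke_i$ is $v\cdot\mathbf{1}+k$. So $\mathcal{C}_0$ is bounded in all directions, and $U_0=\mathcal{C}^\uparrow$ by Step 2. If $x\in\mathcal{K}_\eta$ and $y$ has nonnegative coordinates, then $(x+y)\cdot\mathbf{1}\ge\eta|x|+|y|\ge\eta|x+y|$, so $x+y\in\mathcal{K}_\eta$. Therefore $\mathcal{C}^\uparrow\subset-m\mathbf{1}+\mathcal{K}_\eta$.

\emph{Proof of (ii).} Suppose $U_0=\mathbb{Z}^d$. Then $\mathcal{C}^\uparrow=\mathbb{Z}^d$: if $\mathcal{C}_0$ is bounded in all directions this is Step 2, and if it is not bounded in some direction $i$, Step 3 gives $\mathcal{C}_0+\mathbb{N}_0e_i=\mathbb{Z}^d$. If $\mathcal{C}_0$ were bounded in direction $1$, Step 1 would give $\mathcal{C}_0+\mathbb{N}_0e_1=\mathbb{Z}^d$, which forces arbitrarily low points of $\mathcal{C}_0$ on every line in direction $1$, a contradiction. So $\mathcal{C}_0$ is not bounded in direction $1$, and Step 3 with $v=0$ gives $L_0=-\infty$.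

Conversely, suppose $L_0=-\infty$. The up-set $U_0$ then contains $\mathbb{Z}e_1$. If $v+\mathbb{Z}e_1\subset U_0$, then $v+e_j+\mathbb{Z}e_1\subset U_0$ by up-steps. Down-steps from the arbitrarily low vertices of type $-$ on $v+\mathbb{Z}e_1$ give arbitrarily low points of $U_0$ on $v-e_j+\mathbb{Z}e_1$, so this line lies in $U_0$ as well. By induction $U_0=\mathbb{Z}^d$.
\end{proof}

The computation in the proof of (i) also shows that the sets $-m\mathbf{1}+\mathcal{K}_\eta$ increase with $m$. Let
\[
G_\eta=\{U_0\subset-m\mathbf{1}+\mathcal{K}_\eta\text{ for some }m\in\mathbb{N}\}.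
\]
We can now express the critical values through the monotone set $U_0$.

\begin{lemma}\label{lem:critical}
Let $0<p<1$ and $0\le\eta\le1$.
\begin{enumerate}
\item[(i)] If $p<p_c$, then $U_0=\mathbb{Z}^d$ and $L_0=-\infty$ $\mathbb{P}_p$-almost surely. If $\mathbb{P}_p(U_0=\mathbb{Z}^d)=1$, then $p\le p_c$.
\item[(ii)] If $\mathbb{P}_p(G_\eta)=1$, then $p\ge\tilde p_c(\eta)$. If $\mathbb{P}_p(G_\eta)<1$, then $p\le\tilde p_c(\eta)$.
\item[(iii)] $p_c\le\tilde p_c(0)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) If $p<p_c$, there is $p'>p$ with $L_0=-\infty$ $\mathbb{P}_{p'}$-a.s., and $p'<1$ because $L_0=0$ for $p'=1$. By Lemma~\ref{lem:reduction}(ii), $U_0=\mathbb{Z}^d$ a.s.\ at $p'$, hence at $p$ by monotonicity, and the same lemma gives $L_0=-\infty$ a.s.\ at $p$. The second claim follows from Lemma~\ref{lem:reduction}(ii) and the definition of $p_c$.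

(ii) The first claim follows from $\mathcal{C}_0\subset U_0$. For the second, suppose $p>\tilde p_c(\eta)$. Then there is $p'<p$ such that $\mathbb{P}_{p'}$-a.s.\ $\mathcal{C}_0$ lies in some $-m\mathbf{1}+\mathcal{K}_\eta$. By Lemma~\ref{lem:reduction}(i), $\mathbb{P}_{p'}(G_\eta)=1$, and by monotonicity $\mathbb{P}_p(G_\eta)=1$.

(iii) If $0<p<p_c$, then $\mathbb{P}_p(G_0)=0$ by (i), so $p\le\tilde p_c(0)$ by (ii).
\end{proof}

The next lemma makes the diagonal argument of Section~\ref{sec:intro} rigorous. It uses two standard facts about product measures. \emph{Harris' inequality}: if $E,F$ are increasing events depending on finitely many vertices, then $\mathbb{P}_p(E\cap F)\ge\mathbb{P}_p(E)\mathbb{P}_p(F)$. \emph{Ergodicity}: an event that coincides, up to a null set, with its translate by a fixed nonzero vector has probability $0$ or $1$.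

\begin{lemma}\label{lem:diagonal}
Let $0<p<1$.
\begin{enumerate}
\item[(i)] $\mathbb{P}_p(U_0=\mathbb{Z}^d)\in\{0,1\}$.
\item[(ii)] $\mathbb{P}_p(0\rightsquigarrow x+y)\ge\mathbb{P}_p(0\rightsquigarrow x)\,\mathbb{P}_p(0\rightsquigarrow y)$ for all $x,y\in\mathbb{Z}^d$.
\item[(iii)] If there are $c_0>0$ and $y_\ell\in\mathbb{Z}^d$ with $y_\ell\cdot\mathbf{1}\to-\infty$ and $\mathbb{P}_p(0\rightsquigarrow y_\ell)\ge c_0$, then $\mathbb{P}_p(U_0=\mathbb{Z}^d)=1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Since $0\rightsquigarrow\mathbf{1}$, we have $U_{\mathbf{1}}\subset U_0$, so $\{U_{\mathbf{1}}=\mathbb{Z}^d\}\subset\{U_0=\mathbb{Z}^d\}$. The first event is the translate of the second by $\mathbf{1}$ and has the same probability, so they differ by a null set. Ergodicity applies.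

(ii) The events that $0\rightsquigarrow x$, respectively $x\rightsquigarrow x+y$, by a path of at most $N$ steps are increasing and depend on finitely many vertices. Apply Harris' inequality, let $N\to\infty$, and use $\mathbb{P}_p(x\rightsquigarrow x+y)=\mathbb{P}_p(0\rightsquigarrow y)$.

(iii) Let $\sigma$ be the cyclic permutation of the coordinates. The model is invariant under $\sigma$, and $\sum_{i=0}^{d-1}\sigma^iy_\ell=(y_\ell\cdot\mathbf{1})\mathbf{1}$. By (ii), $\mathbb{P}_p(0\rightsquigarrow(y_\ell\cdot\mathbf{1})\mathbf{1})\ge c_0^d$. The events $\{0\rightsquigarrow-k\mathbf{1}\}$ decrease in $k$ because $U_0$ is an up-set, so all of them occur simultaneously with probability at least $c_0^d$. On their intersection $U_0\supset\bigcup_k(-k\mathbf{1}+\mathbb{N}_0^d)=\mathbb{Z}^d$. Now use (i).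
\end{proof}

\section{The transport inequality}\label{sec:transport}

From now on, paths are paths in the half-orthant graph. We need random sets that a suitable path from $0$ leaves exactly once, one set for each down-step, and that can be discovered without looking outside them.

\subsection{Layers}

Let $D_\omega(x)$ be the minimal number of down-steps of a path from $0$ to $x$, with $D_\omega(x)=\infty$ if $x\notin U_0$, and let
\[
V_t(\omega)=\{x\in\mathbb{Z}^d:D_\omega(x)\le t\},\qquad t\in\mathbb{N}_0 .
\]
On the line of Section~\ref{sec:line}, $V_{t-1}=\{x>-t\}$ when $0\rightsquigarrow-(t-1)$, which is exactly the region left unchanged by $\zeta_t$.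

\begin{lemma}\label{lem:layers}
Let $t\in\mathbb{N}_0$.
\begin{enumerate}
\item[(i)] $D_\omega(x)\ge|x^-|$ for all $x$. The set $V_t(\omega)$ is an up-set contained in $-t\mathbf{1}+\mathbb{N}_0^d$. The event $\{D(x)\le t\}$ is increasing and depends on finitely many vertices.
\item[(ii)] If $\omega'$ agrees with $\omega$ on $V_t(\omega)$, then $V_s(\omega')=V_s(\omega)$ for all $s\le t$.
\item[(iii)] The random set $V_t$ takes countably many values, and $\{V_t=W\}$ belongs to the $\sigma$-field generated by $(\omega(x))_{x\in W}$.
\end{enumerate}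
\end{lemma}

\begin{proof}
(i) If $x_j<0$, a path from $0$ to $x$ makes at least $|x_j|$ down-steps in direction $j$; summing over $j$ gives $D_\omega(x)\ge|x^-|$, and in particular all coordinates of a point of $V_t$ are at least $-t$. Up-steps are free, so $V_t$ is an up-set. On a path from $0$ to $x$ the number of up-steps minus the number of down-steps is $x\cdot\mathbf{1}$, so a path with at most $t$ down-steps has at most $|x|+2t$ steps.

(ii) We have $V_0=\mathbb{N}_0^d$. Splitting a path at its last down-step gives
\[
V_{s+1}=V_s\cup\bigcup_{x\in V_s,\ \omega(x)=-}\ \bigcup_{j=1}^d\bigl(x-e_j+\mathbb{N}_0^d\bigr),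
\]
so $V_{s+1}$ is determined by $V_s$ and the types on $V_s$. Since $V_s(\omega)\subset V_t(\omega)$ for $s\le t$, the claim follows by induction on $s$.

(iii) A nonempty up-set inside $-t\mathbf{1}+\mathbb{N}_0^d$ is generated by its minimal elements for the coordinatewise order, and by Dickson's lemma there are finitely many of them: an infinite sequence of distinct points of $\mathbb{N}_0^d$ has a subsequence that is nondecreasing in every coordinate, so it contains two comparable points. Hence $V_t$ is determined by a finite subset of $\mathbb{Z}^d$. The event $\{V_t=W\}$ is measurable by (i). By (ii), it holds for $\omega$ if and only if it holds for the configuration that equals $\omega$ on $W$ and $+$ elsewhere, and this configuration is a measurable function of $(\omega(x))_{x\in W}$.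
\end{proof}

\subsection{Inserting one down-step}

The following lemma is the analog of \eqref{eq:line}. The bound $N$ on the number of down-steps only serves to make the events depend on finitely many vertices, as Russo's formula requires.

\begin{lemma}\label{lem:diff}
For $b\in\mathbb{Z}^d$, $i\in\{1,\dots,d\}$, $N\in\mathbb{N}$ and $0<q<1$,
\[
(1-q)\frac{d}{dq}\mathbb{P}_{1-q}\bigl(D(b-e_i)\le N+1\bigr)\ \ge\ |b^-|\,\Bigl[\mathbb{P}_{1-q}\bigl(D(b)\le N\bigr)-\mathbb{P}_{1-q}\bigl(D(b-e_i)\le N+1\bigr)\Bigr].
\]
\end{lemma}

\begin{figure}[ht]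
\centering
\begin{tikzpicture}[scale=0.75]
\begin{scope}
\fill[gray!25] (-0.35,-0.35) rectangle (4.35,1.35);
\draw[very thick,->] (0,0)--(1,0)--(1,-1)--(3,-1)--(3,-1.88);
\foreach \x in {-1,...,4} \foreach \y in {-3,...,1} \draw[fill=white] (\x,\y) circle (2pt);
\fill (1,0) circle (3.5pt); \fill (3,-1) circle (3.5pt);
\node[above left] at (0,0) {$0$}; \node[left] at (1,-1.25) {$x_1$}; \node[right] at (3,-2.25) {$b$};
\node at (1.5,-3.8) {$\zeta_1$};
\end{scope}
\begin{scope}[xshift=8cm]
\fill[gray!25] (-0.35,-0.35) rectangle (4.35,1.35);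
\draw[very thick,->] (0,0)--(1,0)--(1,-2)--(3,-2)--(3,-2.88);
\foreach \x in {-1,...,4} \foreach \y in {-3,...,1} \draw[fill=white] (\x,\y) circle (2pt);
\fill (1,0) circle (3.5pt); \fill (3,-2) circle (3.5pt);
\draw[thick] (0.8,-1.2) rectangle (1.2,-0.8);
\node[above left] at (0,0) {$0$}; \node[left] at (0.85,-1.3) {$x_1$}; \node[below] at (3,-3.1) {$b-e_2$};
\node at (1.5,-3.8) {$\omega$};
\end{scope}
\end{tikzpicture}
\caption{Inserting a down-step, with $d=2$, $b=(3,-2)$, $i=2$, $t=1$. Black vertices have type $-$ and allow down-steps, white vertices have type $+$; up-steps are allowed everywhere. The shaded set is $V_0=\mathbb{N}_0^2$. Left: the configuration $\zeta_1$, equal to $\omega$ on $V_0$ and to $\omega$ moved up by one unit outside $V_0$, with a path from $0$ to $b$ that leaves $V_0$ at $x_1$. Right: in $\omega$ the point $b-e_2$ is not reachable, but it becomes reachable when the boxed vertex $x_1$ is changed to type $-$, along the same path with the part after $x_1$ translated by $-e_2$.}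
\label{fig:insert}
\end{figure}

\begin{proof}
Let $E=\{D(b-e_i)\le N+1\}$. By Lemma~\ref{lem:layers}(i), formula \eqref{eq:russo} applies to $E$, so we must bound from below the expected number of vertices $x$ with $\omega\notin E$ and $\omega^{x,-}\in E$. For $1\le t\le|b^-|$ define the configuration $\zeta_t=\zeta_t(\omega)$ by
\[
\zeta_t(x)=\omega(x)\quad\bigl(x\in V_{t-1}(\omega)\bigr),\qquad
\zeta_t(x)=\omega(x-e_i)\quad\bigl(x\notin V_{t-1}(\omega)\bigr).
\]
Figure~\ref{fig:insert} shows an example.

\emph{Step 1: $\zeta_t$ has the same law as $\omega$.} Let $W$ be a possible value of $V_{t-1}$. Because $W$ is an up-set, $x\notin W$ implies $x-e_i\notin W$. So $x\mapsto x-e_i$ maps $W^c$ injectively into $W^c$, and the family $(\omega(x-e_i))_{x\notin W}$ is i.i.d.\ with the original marginal and independent of $(\omega(x))_{x\in W}$, exactly as the family $(\omega(x))_{x\notin W}$ is. The event $\{V_{t-1}=W\}$ depends only on $(\omega(x))_{x\in W}$ by Lemma~\ref{lem:layers}(iii). Hence, for every event $F$,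
\[
\mathbb{P}_{1-q}\bigl(V_{t-1}(\omega)=W,\ \zeta_t\in F\bigr)=\mathbb{P}_{1-q}\bigl(V_{t-1}(\omega)=W,\ \omega\in F\bigr).
\]
Sum over the countably many $W$.

\emph{Step 2: if $D_{\zeta_t}(b)\le N$, there is a vertex $x_t$ with $D_\omega(x_t)=t$ and $\omega^{x_t,-}\in E$.} Write $\zeta=\zeta_t$. Since $\zeta=\omega$ on $V_{t-1}(\omega)$, Lemma~\ref{lem:layers}(ii) gives $V_{t-1}(\zeta)=V_{t-1}(\omega)=:W$. Let $\gamma$ be a path in $\zeta$ from $0$ to $b$ with the minimal number $\tau=D_\zeta(b)$ of down-steps. Then $t\le|b^-|\le\tau\le N$, so $\gamma$ has a $t$-th down-step; call it $z\to x_t$. A vertex $y$ that $\gamma$ visits after exactly $s$ down-steps has $D_\zeta(y)=s$: the path itself gives $D_\zeta(y)\le s$, and if $D_\zeta(y)<s$ we could replace the part of $\gamma$ before $y$ and reach $b$ with fewer than $\tau$ down-steps. Therefore the vertices of $\gamma$ up to $z$ lie in $W$, while $x_t$ and all later vertices lie outside $W$.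

On $W$ we have $\zeta=\omega$, so the part of $\gamma$ from $0$ to $x_t$, all of whose steps start in $W$, is a path in $\omega$ with $t$ down-steps. Together with $x_t\notin V_{t-1}(\omega)$ this gives $D_\omega(x_t)=t$. For every vertex $y$ of $\gamma$ from $x_t$ on, $\omega(y-e_i)=\zeta(y)$, so the remaining part of $\gamma$, translated by $-e_i$, is a path in $\omega$ from $x_t-e_i$ to $b-e_i$. In $\omega^{x_t,-}$ both parts are still paths, because changing a vertex to $-$ only adds edges, and the down-step $x_t\to x_t-e_i$ joins them. The resulting path from $0$ to $b-e_i$ has $\tau+1\le N+1$ down-steps.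

\emph{Step 3: counting.} For fixed $\omega$, the vertices $x_t$ obtained for different $t$ are distinct, since $D_\omega(x_t)=t$. Hence
\[
\#\{x:\omega\notin E,\ \omega^{x,-}\in E\}\ \ge\ \sum_{t=1}^{|b^-|}1\{D_{\zeta_t}(b)\le N,\ \omega\notin E\}\ \ge\ \sum_{t=1}^{|b^-|}\bigl(1\{D_{\zeta_t}(b)\le N\}-1_E(\omega)\bigr).
\]
Taking expectations and using Step 1 and \eqref{eq:russo} proves the lemma.
\end{proof}

Each property of the layers has one job in this proof. That $V_{t-1}$ is an up-set and is determined from the inside makes the translated environment fresh (Step 1). That a minimal path crosses its boundary once makes the translated path valid (Step 2). That every path to $b$ needs $|b^-|$ down-steps provides $|b^-|$ different layers, hence that many different pivotal vertices (Step 3).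

\subsection{Integration}

Lemma~\ref{lem:diff} moves the target by $-e_i$. If $i$ is a coordinate in which the target is already negative, then each move increases the negative part by one, and with it the rate of the next move. This is the source of the multiplicative growth.

\begin{lemma}[Transport]\label{lem:transport}
Let $0<p_1<p_0<1$, let $z\in\mathbb{Z}^d$ and $i$ satisfy $z_i<0$, and put $n_0=|z^-|\ge1$. Let $\varepsilon\in(0,1)$, and let $k\ge0$ be an integer with $n_0+k\le(1-\varepsilon)\,n_0\,p_0/p_1$. Then
\[
\mathbb{P}_{p_1}(0\rightsquigarrow z-ke_i)\ \ge\ \Bigl(1-\frac1{\varepsilon^2n_0}\Bigr)\,\mathbb{P}_{p_0}(0\rightsquigarrow z).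
\]
\end{lemma}

\begin{proof}
Fix $N\in\mathbb{N}$. For $k\ge0$ and $s\ge0$ let $b_k=z-ke_i$ and
\[
h_k(s)=\mathbb{P}_{p_0e^{-s}}\bigl(D(b_k)\le N+k\bigr).
\]
Since $z_i<0$, we have $|b_k^-|=n_0+k$. With $q=1-p_0e^{-s}$ we have $\frac{dq}{ds}=1-q$, so Lemma~\ref{lem:diff}, applied to $b_k$ with $N+k$ in place of $N$, reads
\begin{equation}\label{eq:h}
h_{k+1}'\ge(n_0+k)(h_k-h_{k+1}),\qquad k\ge0 .
\end{equation}
Moreover $h_0$ is nondecreasing, because the event is increasing and $q$ increases with $s$.

We compare with the solution of the system in which \eqref{eq:h} is an equality. These are the equations for the tail of the number of births in a Yule process, a population of initially $n_0$ individuals each of which splits at rate one; we write the solution down directly. Let $a=e^{-s}$, let $T_s$ be the number of independent trials with success probability $a$ needed to obtain $n_0$ successes, and let $g_k(s)=P(T_s\ge n_0+k)$. Then $g_0\equiv1$, and $g_{k+1}(0)=0$ because $T_0=n_0$. The event $\{T_s\ge n_0+k+1\}$ says that the first $n=n_0+k$ trials contain at most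 $n_0-1$ successes. For $0\le l\le n_0-1$,
\[
\frac{d}{da}\binom nl a^l(1-a)^{n-l}=n\Bigl[\binom{n-1}{l-1}a^{l-1}(1-a)^{n-l}-\binom{n-1}{l}a^l(1-a)^{n-1-l}\Bigr],
\]
where the first term in the bracket is absent for $l=0$. The sum over $l$ telescopes, and $\frac{da}{ds}=-a$, so
\[
g_{k+1}'=(n_0+k)\binom{n_0+k-1}{n_0-1}a^{n_0}(1-a)^k=(n_0+k)\,P(T_s=n_0+k)=(n_0+k)(g_k-g_{k+1}).
\]

We claim that $h_k(s)\ge h_0(0)g_k(s)$ for all $k,s\ge0$. For $k=0$ this is the monotonicity of $h_0$. If it holds for $k$, then multiplying \eqref{eq:h} and the equation for $g_{k+1}$ by $e^{(n_0+k)s}$ and integrating gives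
\begin{align*}
e^{(n_0+k)s}h_{k+1}(s)&\ge\int_0^s(n_0+k)e^{(n_0+k)r}h_k(r)\,dr\\
&\ge h_0(0)\int_0^s(n_0+k)e^{(n_0+k)r}g_k(r)\,dr=h_0(0)\,e^{(n_0+k)s}g_{k+1}(s).
\end{align*}

Now take $s=\log(p_0/p_1)$, so that $a=p_1/p_0$. The variable $T_s$ is a sum of $n_0$ independent geometric variables with mean $1/a$ and variance $(1-a)/a^2$. For $k$ as in the statement, $n_0+k\le(1-\varepsilon)n_0/a$, and Chebyshev's inequality gives
\[
1-g_k(s)\le P\bigl(T_s<(1-\varepsilon)n_0/a\bigr)\le\frac{n_0(1-a)/a^2}{\varepsilon^2n_0^2/a^2}\le\frac1{\varepsilon^2n_0}.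
\]
Thus $\mathbb{P}_{p_1}(0\rightsquigarrow z-ke_i)\ge h_k(s)\ge g_k(s)\,\mathbb{P}_{p_0}(D(z)\le N)$. Letting $N\to\infty$, the last probability increases to $\mathbb{P}_{p_0}(0\rightsquigarrow z)$.
\end{proof}

\section{A finite-size criterion for confinement}\label{sec:finite}

If $U_0$ escapes from every translate of $\mathcal{K}_\eta$, it might a priori do so through many points, each reached with tiny probability. We exclude this by proving the contrapositive: if at one scale $n$ every point of low level has probability at most a fixed constant $\kappa$, then $U_0$ is confined. A union bound over the possible starting points and endpoints of a path segment of size $n$ would cost a power of $n$ and destroy a hypothesis of this kind. Free up-steps avoid the loss. We group the vertices into cells of side $\ell$ proportional to $n$ and round each segment to one that starts at the lowest corner of a cell and ends at the highest corner of a cell; only a bounded number of cells is involved. The rounding changes the level by a small multiple of $n$, and the gap between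 $\eta$ and $\eta'$ below pays for it.

\begin{lemma}\label{lem:finite}
Let $0\le\eta<\eta'<1$, $\theta=\eta'-\eta$ and $A=\lceil16d/\theta\rceil$. There is $\kappa=\kappa(d,\eta,\eta')>0$ such that the following holds for every $p\in(0,1)$. If for some $\ell\in\mathbb{N}$, with $n=A\ell$,
\begin{equation}\label{eq:H}
\mathbb{P}_p(0\rightsquigarrow z)\le\kappa\quad\text{for all }z\in\mathbb{Z}^d\text{ with }\tfrac n2\le|z|\le2n\text{ and }z\cdot\mathbf{1}\le\eta'|z|,
\end{equation}
then there are $C,c>0$ with $\mathbb{P}_p(U_0\not\subset-m\mathbf{1}+\mathcal{K}_\eta)\le Ce^{-cm}$ for all $m\in\mathbb{N}$.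
\end{lemma}

\begin{proof}
Put $R=(2A+1)^d$, $\kappa=R^{-1}(4R)^{-16R/(3\theta)}$ and $\beta=\eta+\theta/2$. The choice of $A$ gives $d\ell\le\theta n/16$. The \emph{cells} $Q_u=\ell u+\{0,\dots,\ell-1\}^d$, $u\in\mathbb{Z}^d$, partition $\mathbb{Z}^d$, and two points of one cell are at $\ell^1$-distance at most $d\ell$. Call $u$ \emph{bad} if there are $v\in Q_u$ and a path from $v$ to a vertex $v'$ that stays within $\ell^1$-distance $n$ of $v$, with $|v'-v|=n$ and $(v'-v)\cdot\mathbf{1}<\beta n$.

\emph{Step 1: bad cells are rare and nearly independent.} If $v\in Q_u$ and $|y-v|\le n=A\ell$, then $y$ lies in a cell $Q_{u'}$ with $\|u'-u\|_\infty\le A$. So badness of $u$ depends only on the types in these $R$ cells, and the badness events of cells at pairwise sup-distance at least $2A+1$ are independent.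

Let $u$ be bad, with $v,v'$ as above and $v'\in Q_{u'}$, and let $w=\ell u'+(\ell-1)\mathbf{1}$ be the highest corner of $Q_{u'}$. Up-steps lead from $\ell u$ to $v$ and from $v'$ to $w$, so $\ell u\rightsquigarrow w$. The vector $z=w-\ell u$ satisfies $|z-(v'-v)|\le2d\ell\le\theta n/8$. Hence $(1-\frac\theta8)n\le|z|\le(1+\frac\theta8)n$, and
\[
z\cdot\mathbf{1}\le\bigl(\eta+\tfrac{5\theta}8\bigr)n\le\bigl(\eta'-\tfrac\theta8\bigr)n\le\eta'\bigl(1-\tfrac\theta8\bigr)n\le\eta'|z| .
\]
So $z$ is one of the points in \eqref{eq:H}. It is determined by $u'-u$, which takes at most $R$ values. By translation invariance and a union bound, $\mathbb{P}_p(u\text{ is bad})\le R\kappa$.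

\emph{Step 2: coarse-graining a path.} Let $x\in U_0$ and let $\gamma$ be a path from $0$ to $x$. Cut it into segments of size $n$: let $y_0=0$, and let $y_{i+1}$ be the first vertex of $\gamma$ after $y_i$ with $|y_{i+1}-y_i|=n$, as long as there is one; let $y_M$ be the last vertex obtained. Each step changes the distance to $y_i$ by one, so $\gamma$ stays within distance $n$ of $y_i$ between $y_i$ and $y_{i+1}$, and $|x-y_M|<n$. Let $u_i$ be the cell index of $y_i$.

The sequence $u_0,\dots,u_M$ may visit one bad cell many times, and then the rarity of bad cells is of no use. We therefore erase loops at the level of cells. Let $i_0=0$. Given $i_k$, let $j_k$ be the last index in $\{i_k,\dots,M\}$ with $u_{j_k}=u_{i_k}$; if $j_k=M$, put $r=k$ and stop, and otherwise let $i_{k+1}=j_k+1$. The cells $u^{(k)}=u_{i_k}=u_{j_k}$, $0\le k\le r$, are distinct, because no index after $j_k$ has cell $u^{(k)}$. Also $u^{(0)}=0$ and $\|u^{(k+1)}-u^{(k)}\|_\infty=\|u_{j_k+1}-u_{j_k}\|_\infty\le A$. Telescoping,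
\[
x=\sum_{k=0}^r(y_{j_k}-y_{i_k})+\sum_{k=0}^{r-1}(y_{j_k+1}-y_{j_k})+(x-y_M).
\]
The terms of the first sum have norm at most $d\ell$, those of the second, which we call \emph{jumps}, have norm $n$, and the last term has norm less than $n$. Let $B$ be the number of jumps of level less than $\beta n$, and let $S\subset\{u^{(0)},\dots,u^{(r-1)}\}$ be the set of their starting cells. Then $|S|=B$, and every cell of $S$ is bad. Bounding the level of each term from below by minus its norm, except for the $r-B$ jumps of level at least $\beta n$, we get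
\begin{equation}\label{eq:bounds}
|x|\le(r+1)(n+d\ell),\qquad x\cdot\mathbf{1}\ge-(r+1)d\ell+(r-B)\beta n-Bn-n .
\end{equation}

\emph{Step 3: leaving the cone requires a positive fraction of bad cells.} Suppose $x\notin-m\mathbf{1}+\mathcal{K}_\eta$. Then $x\cdot\mathbf{1}+md<\eta|x+m\mathbf{1}|\le\eta|x|+\eta md$, and \eqref{eq:bounds} gives
\[
(1-\eta)dm<\eta|x|-x\cdot\mathbf{1}\le-r\bigl[(\beta-\eta)n-(1+\eta)d\ell\bigr]+(1+\beta)Bn+(1+\eta)(n+d\ell).
\]
Since $d\ell\le\theta n/16$ and $\eta,\beta,\theta\le1$, the square bracket is at least $(\frac\theta2-\frac\theta8)n=\frac{3\theta}8n$, and $(1+\eta)(n+d\ell)\le3n$. Thus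
\[
(1-\eta)dm+\tfrac{3\theta}8rn<2Bn+3n .
\]
Let $m\ge m_0:=6n/((1-\eta)d)$. Then $3n\le\frac12(1-\eta)dm$, so $\frac12(1-\eta)dm+\frac{3\theta}8rn<2Bn$. Both terms on the left are nonnegative and $B\le r$, whence
\[
B\ge\frac{3\theta}{16}\,r,\qquad r\ge r_m:=\frac{(1-\eta)dm}{4n}>0 .
\]

\emph{Step 4: counting.} For given $r$ there are at most $R^r$ sequences $u^{(0)},\dots,u^{(r)}$ as in Step 2, and for each at most $2^r$ choices of $S$. Fix a sequence and a set $S$ with $|S|\ge\frac{3\theta}{16}r$. One of the $R$ residue classes of $\mathbb{Z}^d$ modulo $2A+1$ contains at least $|S|/R$ cells of $S$, and these are at pairwise sup-distance at least $2A+1$. By Step 1 and $R\kappa\le1$, all cells of $S$ are bad with probability at most $(R\kappa)^{3\theta r/(16R)}=(4R)^{-r}$. Therefore, for $m\ge m_0$,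
\[
\mathbb{P}_p\bigl(U_0\not\subset-m\mathbf{1}+\mathcal{K}_\eta\bigr)\le\sum_{r\ge r_m}R^r\,2^r\,(4R)^{-r}=\sum_{r\ge r_m}2^{-r}\le2\cdot2^{-r_m}.
\]
Since $r_m$ is linear in $m$, this is the required bound for $m\ge m_0$, and enlarging $C$ covers $m<m_0$.
\end{proof}

What matters in the sequel is that $\kappa$ does not depend on the scale $\ell$.

\section{Tilting the cone: proofs of the theorems}\label{sec:proofs}

The finite-size criterion and the transport inequality combine into a dichotomy: either $U_0$ is exponentially confined at $p_0$, or at the smaller parameter $p_1$ it reaches far points whose ratio of positive to negative part has dropped from $\rho(\eta)$ to about $\rho(\eta)p_1/p_0$.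

\begin{proposition}\label{prop:dichotomy}
Let $0<p_1<p_0<1$, $0\le\eta<1$ and $\rho^*>\rho(\eta)\,p_1/p_0$. Then at least one of the following holds.
\begin{enumerate}
\item[(I)] There are $C,c>0$ with $\mathbb{P}_{p_0}(U_0\not\subset-m\mathbf{1}+\mathcal{K}_\eta)\le Ce^{-cm}$ for all $m\in\mathbb{N}$.
\item[(II)] There are $c_0>0$ and a sequence $(y_\ell)$ in $\mathbb{Z}^d$ with $|y_\ell^-|\to\infty$, $|y_\ell^+|\le\rho^*|y_\ell^-|$ and $\mathbb{P}_{p_1}(0\rightsquigarrow y_\ell)\ge c_0$.
\end{enumerate}
If $p_0<\tilde p_c(\eta)$, then \textup{(II)} holds.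
\end{proposition}

\begin{proof}
By continuity choose $\eta'\in(\eta,1)$ and $\varepsilon\in(0,1)$ such that $\lambda:=(1-\varepsilon)p_0/p_1$ satisfies $\lambda>1$ and $\rho(\eta')/\lambda<\rho^*$. Let $A$ and $\kappa$ be as in Lemma~\ref{lem:finite} for the pair $\eta,\eta'$. If \eqref{eq:H} holds at $p_0$ for some $\ell$, then (I) holds. Otherwise, for every $\ell$ there is $z=z_\ell$ with
\[
|z|\ge A\ell/2,\qquad z\cdot\mathbf{1}\le\eta'|z|,\qquad\mathbb{P}_{p_0}(0\rightsquigarrow z)>\kappa .
\]
Let $n_0=|z^-|$. By \eqref{eq:rho}, $|z^+|\le\rho(\eta')n_0$, so $n_0\ge|z|/(1+\rho(\eta'))\to\infty$ as $\ell\to\infty$. (This is where $\eta'<1$ is needed: points of the positive orthant have no negative part to stretch.) Choose $i$ with $z_i<0$, let $k=\lfloor\lambda n_0-n_0\rfloor\ge0$, and put $y_\ell=z-ke_i$. Then $y_\ell^+=z^+$ and $|y_\ell^-|=n_0+k\ge\lambda n_0-1$, so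
\[
|y_\ell^+|\le\rho(\eta')\,n_0\le\frac{\rho(\eta')}{\lambda}\bigl(|y_\ell^-|+1\bigr)\le\rho^*|y_\ell^-|
\]
for $\ell$ large, because $|y_\ell^-|\ge n_0\to\infty$. By Lemma~\ref{lem:transport}, $\mathbb{P}_{p_1}(0\rightsquigarrow y_\ell)\ge\kappa/2$ as soon as $\varepsilon^2n_0\ge2$. Discarding finitely many $\ell$ gives (II) with $c_0=\kappa/2$.

Finally, (I) implies $\mathbb{P}_{p_0}(G_\eta^c)\le\inf_mCe^{-cm}=0$, hence $p_0\ge\tilde p_c(\eta)$ by Lemma~\ref{lem:critical}(ii). So (I) fails when $p_0<\tilde p_c(\eta)$.
\end{proof}

\begin{lemma}\label{lem:II}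
Let $0<p_1<1$ and $\rho^*>0$, and suppose that \textup{(II)} holds.
\begin{enumerate}
\item[(i)] If $\rho^*<1$, then $p_1\le p_c$.
\item[(ii)] If $0\le\eta_1<1$ and $\rho^*<\rho(\eta_1)$, then $p_1\le\tilde p_c(\eta_1)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) We have $y_\ell\cdot\mathbf{1}=|y_\ell^+|-|y_\ell^-|\le-(1-\rho^*)|y_\ell^-|\to-\infty$. Lemma~\ref{lem:diagonal}(iii) gives $\mathbb{P}_{p_1}(U_0=\mathbb{Z}^d)=1$, and Lemma~\ref{lem:critical}(i) gives $p_1\le p_c$.

(ii) Write $\rho^*=\rho(\eta^*)$ with $-1<\eta^*<\eta_1$. By \eqref{eq:rho}, $y_\ell\cdot\mathbf{1}\le\eta^*|y_\ell|$. If $y_\ell\in-m\mathbf{1}+\mathcal{K}_{\eta_1}$, then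
\[
\eta^*|y_\ell|+md\ge(y_\ell+m\mathbf{1})\cdot\mathbf{1}\ge\eta_1|y_\ell+m\mathbf{1}|\ge\eta_1(|y_\ell|-md),
\]
that is, $(\eta_1-\eta^*)|y_\ell|\le(1+\eta_1)md$. For each $m$ this holds for finitely many $\ell$ only, so $G_{\eta_1}$ is disjoint from the event that $y_\ell\in U_0$ for infinitely many $\ell$. The latter is the decreasing intersection over $L$ of the events $\bigcup_{\ell\ge L}\{y_\ell\in U_0\}$, each of probability at least $c_0$. Hence $\mathbb{P}_{p_1}(G_{\eta_1})\le1-c_0<1$, and Lemma~\ref{lem:critical}(ii) gives $p_1\le\tilde p_c(\eta_1)$.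
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $0<\eta<1$; if $\tilde p_c(\eta)=0$ the inequality is trivial. Otherwise take $0<p_0<\tilde p_c(\eta)$ and $0<p_1<p_0/\rho(\eta)$. Then $0<p_1<p_0<1$, and we can choose $\rho^*$ with $\rho(\eta)p_1/p_0<\rho^*<1$. Proposition~\ref{prop:dichotomy} gives (II), and Lemma~\ref{lem:II}(i) gives $p_1\le p_c$. Letting $p_1\uparrow p_0/\rho(\eta)$ and then $p_0\uparrow\tilde p_c(\eta)$ yields $\tilde p_c(\eta)\le\rho(\eta)p_c$. As $\eta\downarrow0$ we obtain $\tilde p_c\le p_c$. With Lemma~\ref{lem:critical}(iii) and the monotonicity in $\eta$,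
\[
p_c\le\tilde p_c(0)\le\tilde p_c\le p_c .\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
(a) The first inequality holds because $\mathcal{K}_{\eta_0}\subset\mathcal{K}_{\eta_1}$. For the second we may assume $\eta_1<\eta_0$ and $\tilde p_c(\eta_0)>0$. Take $0<p_0<\tilde p_c(\eta_0)$ and $0<p_1<p_0\rho(\eta_1)/\rho(\eta_0)$, so that $0<p_1<p_0<1$, and choose $\rho^*$ with $\rho(\eta_0)p_1/p_0<\rho^*<\rho(\eta_1)$. Proposition~\ref{prop:dichotomy} with $\eta=\eta_0$ gives (II), and Lemma~\ref{lem:II}(ii) gives $p_1\le\tilde p_c(\eta_1)$. Let $p_1\uparrow p_0\rho(\eta_1)/\rho(\eta_0)$ and then $p_0\uparrow\tilde p_c(\eta_0)$. For the Lipschitz property, use $\tilde p_c(\eta_1)\le1\le\rho(\eta_1)$ and $\rho'(\eta)=2/(1-\eta)^2$: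
\[
0\le\tilde p_c(\eta_0)-\tilde p_c(\eta_1)\le\frac{\rho(\eta_0)-\rho(\eta_1)}{\rho(\eta_1)}\,\tilde p_c(\eta_1)\le\frac{2(\eta_0-\eta_1)}{(1-\eta_0)^2}.
\]

(b) For $p=1$ we have $\mathcal{C}_0=\mathbb{N}_0^d\subset-m\mathbf{1}+\mathcal{K}_\eta$, and there is nothing to prove. Let $\tilde p_c(\eta)<p<1$. Choose $p_1\in(\tilde p_c(\eta),p)$ and $\rho^*$ with $\rho(\eta)p_1/p<\rho^*<\rho(\eta)$, and apply Proposition~\ref{prop:dichotomy} with $p_0=p$. Alternative (II) would give $p_1\le\tilde p_c(\eta)$ by Lemma~\ref{lem:II}(ii) with $\eta_1=\eta$, which is false. So (I) holds, and $\mathcal{C}_0\subset U_0$ gives the exponential bound. If $p>p_c$ and $\rho(\eta)p_c<p$, then $\tilde p_c(\eta)\le\rho(\eta)p_c<p$ by Theorem~\ref{thm:main}, which for $\eta=0$ reads $\tilde p_c(0)=p_c$. The statement for $0<p<p_c$ is Lemma~\ref{lem:critical}(i).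
\end{proof}

\begin{thebibliography}{1}
\bibitem{Beekenkamp}
Thomas Beekenkamp, \emph{Sharpness of the Phase Transition for the Orthant Model}, arXiv:2101.11308 (2021).
\end{thebibliography}
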